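# Contractions on Schatten classes that exceed the shift

## 1. Polynomials of a contraction on $S^p$ against polynomials of the shift

**Theorem A.** Let $1<p<\infty$, $p\neq 2$. There are a finite rank operator $T:S^p\to S^p$ with $\|T\|\le 1$ (even $\|T\otimes \mathrm{Id}_{S^p}\|_{S^p(S^p)\to S^p(S^p)}\le 1$) and a polynomial $P$ of degree $\le 18$ such that
$$\|P(T)\|_{S^p\to S^p}>\|P(\sigma)\otimes \mathrm{Id}_{S^p}\|_{S^p(S^p)\to S^p(S^p)} .$$

Let us unpack this. The Schatten class $S^p=S^p(\ell^2)$ consists of the compact operators $x$ on $\ell^2$ with $\|x\|_p=(\mathrm{tr}\,|x|^p)^{1/p}<\infty$, written as matrices $[a_{ij}]_{i,j\ge0}$; $S^p(K)$ is the same thing on a separable Hilbert space $K$. Inner products are linear in the second variable, $|u\rangle\langle e|$ is the operator $\xi\mapsto\langle e,\xi\rangle u$, $e_{ij}$ are the matrix units, and $p'$ is the conjugate exponent. We use these textbook facts: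

- $x\in S^p(K)$ has a singular value decomposition $x=\sum_i s_i|u_i\rangle\langle e_i|$ with $s_i>0$ and $(u_i)$, $(e_i)$ orthonormal, and $\|x\|_p^p=\sum_i s_i^p$. In particular the norm of a diagonal matrix is the $\ell^p$ norm of its diagonal.
- Hölder: $|\mathrm{tr}(xy)|\le\|x\|_p\|y\|_{p'}$; moreover $\mathrm{tr}(xy)=\mathrm{tr}(yx)$.
- $\|axb\|_p\le\|a\|\,\|x\|_p\,\|b\|$. Hence $x\mapsto vxv^*$ is isometric when $v$ is an isometry, because $x=v^*(vxv^*)v$.

The map $\sigma$ is the shift "from NW to SE": it sends $[a_{ij}]$ to $[b_{ij}]$ with $b_{ij}=a_{i-1,j-1}$ for $i,j\ge1$ and $b_{ij}=0$ if $i=0$ or $j=0$. If $s$ is the unilateral shift on $\ell^2$, then $\sigma(x)=sxs^*$; for example $\sigma(e_{00})=e_{11}$. On diagonal matrices $\sigma$ is the right shift $S$ of $\ell^p$.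

The space $S^p(S^p)$ consists of the matrices $[a_{ij}]$ with entries $a_{ij}\in S^p$ that represent an element of $S^p(\ell^2\otimes_2\ell^2)$; the algebraic tensor product $S^p\otimes S^p$ is dense in it. For instance $e_{00}\otimes y$ is the block matrix with $y$ in the corner, of norm $\|y\|_p$. Shifting blocks from NW to SE gives the isometry
$$(\sigma\otimes\mathrm{Id}_{S^p})(X)=(s\otimes1)X(s\otimes1)^*,$$
and $P(\sigma)\otimes\mathrm{Id}_{S^p}$ means $P(\sigma\otimes\mathrm{Id}_{S^p})$. It moves $e_{00}\otimes y$ to $e_{11}\otimes y$.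

The theorem answers a question of Peller, stated in Cédric Arhancet, "On Matsaev's conjecture for contractions on noncommutative $L^p$-spaces", arXiv:1009.1292 (2010): for $1<p<\infty$, $p\ne2$, and a contraction $T$ on $S^p$, do we have
$$\|P(T)\|_{S^p\to S^p}\le\|P(\sigma)\otimes\mathrm{Id}_{S^p}\|_{S^p(S^p)\to S^p(S^p)}\tag{1}$$
for every complex polynomial $P$? The inequality is known when $T$ is an isometry of $S^p$ and when $T(x)=axb$ with contractions $a,b$ on $\ell^2$. Theorem A says that for every single $p\ne2$ some contraction $T$ and some $P$ violate (1). So the set of $p\in(1,\infty)\setminus\{2\}$ for which (1) always holds is empty. Section 9 contains a companion, Theorem B, with commutative and Schur multiplier versions and the cases $p=1,2,\infty$.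

## 2. Binomials, eigenvalues and the Hilbert space case

Before looking for a violation, let us see where there is none. The basic chain is
$$\max_{|z|\le1}|P(z)|\;\le\;\|P(S)\|_{\ell^p\to\ell^p}\;\le\;\|P(\sigma)\|_{S^p\to S^p}\;\le\;\|P(\sigma)\otimes\mathrm{Id}_{S^p}\|.\tag{2}$$
The last two inequalities are restrictions: to elements $x\otimes e_{00}$ for the last, to diagonal matrices for the middle one. For the first, let $|\mu|<1$ and $\phi_\mu(y)=\sum_j\mu^jy_j$, a nonzero bounded functional on $\ell^p$. Then $\phi_\mu(Sy)=\mu\phi_\mu(y)$, so $|P(\mu)|\,|\phi_\mu(y)|=|\phi_\mu(P(S)y)|\le\|\phi_\mu\|\,\|P(S)\|\,\|y\|$. The supremum over $\|y\|\le1$ gives $|P(\mu)|\le\|P(S)\|$; let $|\mu|\to1$ as needed. The same argument works on $\ell^1$ and on $c_0$.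

Three consequences are immediate.

*Monomials and binomials satisfy (1).* If $P=az^i+bz^j$ with $i<j$, there is a $z$ on the circle at which $az^i$ and $bz^j$ have the same argument, so $\max|P|=|a|+|b|\ge\|P(T)\|$. A violating polynomial has at least three terms.

*Eigenvalues do not produce a violation.* Eigenvalues $\lambda$ of a contraction satisfy $|\lambda|\le1$, so $|P(\lambda)|$ is at most the right side of (1). The lower bound for $\|P(T)\|$ has to use the geometry of the norm.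

*For $p=2$ inequality (1) holds.* Indeed $S^2$ is a Hilbert space, and von Neumann's inequality gives $\|P(T)\|\le\max_{|z|\le1}|P(z)|$. So the proof must use $p\ne2$.

From now on $p\in(1,\infty)\setminus\{2\}$ is fixed, and
$$k=\frac{|p-2|}{2\sqrt{p-1}}>0,\qquad w=k-i,\qquad \rho=\frac{|p-2|}{p}.$$
Since $1+k^2=\frac{4(p-1)+(p-2)^2}{4(p-1)}=\frac{p^2}{4(p-1)}$, we have
$$\rho=\frac{k}{\sqrt{1+k^2}}=\frac k{|w|},\qquad \rho^2=\frac{k^2}{1+k^2},\qquad 1-\rho^2=\frac1{1+k^2}.\tag{3}$$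
For example, $p=4$ gives $k=1/\sqrt3$, $\rho=1/2$, $|w|=2/\sqrt3$. The next section shows where $w$ comes from.

## 3. The second-order term of the $L^p$ norm at the constant vector

Eigenvalues do not suffice, but an eigenvector can serve as a base point. Suppose $R$ is an operator on $\mathbb C^m$ with $R\mathbf 1=\mathbf 1$. Perturb $\mathbf 1$ to $\mathbf 1+\eta v$ and compare norms to second order in $\eta$: if the second-order term increases under $R$, then $\|R\|>1$.

We use on $\mathbb C^m$ the norm $\|x\|^p=\mathbb E|x|^p:=\frac1m\sum_j|x_j|^p$; this is $\ell^p_m$ up to a constant factor, so operator norms are the usual ones. Put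
$$\Phi(v)=p\,\mathbb E|v|^2+(p-2)\,\mathrm{Re}\,\mathbb E v^2 .$$

**Lemma 1.** There is a constant $C_p$ such that for $|z|\le\frac12$
$$\Big||1+z|^p-1-p\,\mathrm{Re}\,z-\tfrac p4\big(p|z|^2+(p-2)\mathrm{Re}\,z^2\big)\Big|\le C_p|z|^3 .$$

*Proof.* The function $|1+z|^p=(1+2\mathrm{Re}\,z+|z|^2)^{p/2}$ is smooth in $(\mathrm{Re}\,z,\mathrm{Im}\,z)$ near the disc $|z|\le\frac12$, since $|1+z|\ge\frac12$ there. The binomial expansion gives its second-order Taylor polynomial
$$1+\tfrac p2(2\mathrm{Re}\,z+|z|^2)+\tfrac12\cdot\tfrac p2\big(\tfrac p2-1\big)4(\mathrm{Re}\,z)^2=1+p\,\mathrm{Re}\,z+\tfrac p2|z|^2+\tfrac{p(p-2)}2(\mathrm{Re}\,z)^2 .$$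
Insert $(\mathrm{Re}\,z)^2=\frac12(|z|^2+\mathrm{Re}\,z^2)$: the coefficient of $|z|^2$ becomes $\frac p2+\frac{p(p-2)}4=\frac{p^2}4$ and that of $\mathrm{Re}\,z^2$ becomes $\frac{p(p-2)}4$. Taylor's theorem on the compact disc gives the bound. $\square$

Now let $m\ge3$, $\theta=2\pi/m$ and $e_\pm=(e^{\pm ij\theta})_{j}$, vectors on $\mathbb Z/m$. Then $|e_\pm|=1$, $e_+e_-=\mathbf 1$, $\mathbb E e_\pm=0$, and $\mathbb E e_\pm^2=0$ because $m\ge3$.

**Lemma 2 (second-order test).** Let $R\mathbf 1=\mathbf 1$ and $Re_\pm=\beta_\pm e_\pm$ with $|\beta_\pm|<1$. Put $l_\pm=1-|\beta_\pm|^2$ and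
$$\Delta=\rho^2|1-\beta_+\beta_-|^2-l_+l_- .$$
There is $v=ae_++be_-$ with $|a|^2+|b|^2=1$ and
$$\Phi(Rv)-\Phi(v)=\frac{2p\sqrt{l_+l_-}}{l_++l_-}\cdot\frac{\Delta}{\rho|1-\beta_+\beta_-|+\sqrt{l_+l_-}} .\tag{4}$$
For this $v$ and $0<\eta\le\frac14$,
$$\|R(\mathbf 1+\eta v)\|^p-\|\mathbf 1+\eta v\|^p\ge\tfrac p4\eta^2\big(\Phi(Rv)-\Phi(v)\big)-2^{5/2}C_p\,\eta^3 .\tag{5}$$

*Proof.* For $v=ae_++be_-$ we have $\mathbb Ev=0$, $\mathbb E|v|^2=|a|^2+|b|^2$, $\mathbb Ev^2=2ab$; for $Rv$ replace $a,b$ by $a\beta_+,b\beta_-$. So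
$$\Phi(Rv)-\Phi(v)=-p(|a|^2l_++|b|^2l_-)+2(p-2)\,\mathrm{Re}\big[ab(\beta_+\beta_--1)\big].$$
Choose $|a|^2=\frac{l_-}{l_++l_-}$, $|b|^2=\frac{l_+}{l_++l_-}$, and phases with $(p-2)ab(\beta_+\beta_--1)\ge0$. Then $|a|^2l_++|b|^2l_-=\frac{2l_+l_-}{l_++l_-}$ and $|ab|=\frac{\sqrt{l_+l_-}}{l_++l_-}$. Since $|p-2|=p\rho$, the difference equals
$$\frac{2p\sqrt{l_+l_-}}{l_++l_-}\big(\rho|1-\beta_+\beta_-|-\sqrt{l_+l_-}\big),$$
and multiplying and dividing by the sum gives (4).

For (5), note $\|v\|_\infty\le|a|+|b|\le\sqrt2$ and likewise $\|Rv\|_\infty\le\sqrt2$; so $\eta|v|,\eta|Rv|\le\sqrt2/4\le\frac12$. Apply Lemma 1 at each coordinate of $\eta v$ and $\eta Rv$ and average. The linear terms vanish since $\mathbb Ev=\mathbb ERv=0$, the quadratic terms are $\frac p4\eta^2\Phi$, and each of the two errors is at most $C_p2^{3/2}\eta^3$. $\square$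

So $\Delta>0$ implies $\|R\|>1$. When $R$ acts on a mean-zero vector $v$ by one number $\beta$, there is a converse at second order. With $l=1-|\beta|^2$ and $|\mathbb Ev^2|\le\mathbb E|v|^2$,
$$\Phi(\beta v)-\Phi(v)=-p\,l\,\mathbb E|v|^2+(p-2)\mathrm{Re}\big[(\beta^2-1)\mathbb Ev^2\big]\le-p\big(l-\rho|1-\beta^2|\big)\mathbb E|v|^2 .\tag{6}$$

**Example (the sector).** Let $\beta_+=\beta_-=e^{-\tau\omega}$ with $\omega=\omega_1+i\omega_2$, $\omega_1>0$, and $\tau\to0^+$. Then $l=2\tau\omega_1+O(\tau^2)$ and $|1-\beta^2|=2\tau|\omega|+O(\tau^2)$. If $\rho|\omega|>\omega_1$, then $\Delta>0$ for small $\tau$, so such an $R$ is not contractive. By (3), the condition $\rho|\omega|>\omega_1$ means $k|\omega_2|>\omega_1$. The borderline $\omega_1=k|\omega_2|$ consists of the positive multiples of $w=k-i$ and of $\bar w$. At $\omega=w$ the leading terms of $\rho|1-\beta^2|$ and $l$ tie, because $\rho|w|=k$.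

The plan is to work exactly at this tie. We take $T$ and $P(\sigma)$ both built from exponentials with this $w$; we prove that these exponentials are contractive, so that the right side of (1) is at most $1$ plus a tiny error; then we look for a violation in the higher-order terms of $\Delta$.

## 4. The sector inequality for $w=k-i$: from numbers to semigroups

For $z\in\mathbb C$ put $Jz=|z|^{p-2}\bar z$, $J0=0$. For $x\in S^p(K)$ with polar decomposition $x=u|x|$ put
$$Jx=|x|^{p-1}u^*\in S^{p'}(K).$$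
For $p=4$ this is $Jx=x^*xx^*$. In terms of singular values, if $x=\sum_is_i|u_i\rangle\langle e_i|$ then $|x|=\sum s_i|e_i\rangle\langle e_i|$, $u=\sum|u_i\rangle\langle e_i|$, so $Jx=\sum_is_i^{p-1}|e_i\rangle\langle u_i|$. Hence $\mathrm{tr}(xJx)=\sum s_i^p=\|x\|_p^p$, and $\|Jx\|_{p'}^{p'}=\sum s_i^{(p-1)p'}=\|x\|_p^p$, that is, $\|Jx\|_{p'}=\|x\|_p^{p-1}$. For unitary $U$, the polar decomposition of $UxU^*$ is $(UuU^*)(U|x|U^*)$, so $J(UxU^*)=U(Jx)U^*$.

The goal of this section is Lemma 5, contractivity of certain exponentials. We start with numbers.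

**Lemma 3.** For $a,b\in\mathbb C$: $\ \mathrm{Re}\big[w(a-b)(Ja-Jb)\big]\ge0$.

*Proof.* If $a=0$ or $b=0$, then $(a-b)(Ja-Jb)\ge0$, and $\mathrm{Re}\,w=k>0$. Otherwise let $|a|=r$, $|b|=s$ and let $\varphi$ be the argument of $a\bar b$. Since $aJb=rs^{p-1}e^{i\varphi}$ and $bJa=sr^{p-1}e^{-i\varphi}$,
$$D:=(a-b)(Ja-Jb)=r^p+s^p-(rs^{p-1}+sr^{p-1})\cos\varphi-i(rs^{p-1}-sr^{p-1})\sin\varphi .$$
With $w=k-i$ we get $\mathrm{Re}(wD)=k\,\mathrm{Re}D+\mathrm{Im}D$, that is,
$$\mathrm{Re}(wD)=k(r^p+s^p)-k(rs^{p-1}+sr^{p-1})\cos\varphi-(rs^{p-1}-sr^{p-1})\sin\varphi .$$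
By Cauchy–Schwarz in $(\cos\varphi,\sin\varphi)$ this is $\ge0$ for all $\varphi$ if
$$k^2\big[(r^p+s^p)^2-(rs^{p-1}+sr^{p-1})^2\big]\ge(rs^{p-1}-sr^{p-1})^2 .$$
The bracket is a difference of squares; its factors are $r^p+s^p\mp(rs^{p-1}+sr^{p-1})=(r\mp s)(r^{p-1}\mp s^{p-1})$, so it equals $(r^2-s^2)(r^{2p-2}-s^{2p-2})$. Both sides are homogeneous of degree $2p$ and symmetric in $r,s$, so we may take $r=e^y$, $s=e^{-y}$, $y\ge0$. For $y=0$ both sides vanish. For $y>0$, after division by $4$, the inequality reads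
$$k^2\sinh(2y)\sinh(2(p-1)y)\ge\sinh^2((p-2)y).$$
Let $X\le Y$ be the numbers $2y$, $2(p-1)y$ in increasing order and $d=\frac{Y-X}2=|p-2|y>0$. Then $\frac{d^2}{XY}=\frac{(p-2)^2}{4(p-1)}=k^2$, and the claim becomes
$$\frac{\sinh^2d}{d^2}\le\frac{\sinh X}X\cdot\frac{\sinh Y}Y .$$
Since $\frac{\sinh d}d\le\cosh d$, we have $\frac{\sinh^2d}{d^2}\le\frac{\sinh d\cosh d}d=\frac{\sinh2d}{2d}\le\frac{\sinh Y}Y$, because $2d=Y-X\le Y$ and $\sinh u/u$ is increasing on $(0,\infty)$. Finally $\frac{\sinh X}X\ge1$. $\square$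

The next lemma carries this to noncommuting operators. The point is that a trace such as $\mathrm{tr}(xJy)$ is a double sum over pairs of singular values, and each pair can be treated as a pair of numbers.

**Lemma 4.** For $x,y\in S^p(K)$: $\ \mathrm{Re}\big[w\,\mathrm{tr}\big((x-y)(Jx-Jy)\big)\big]\ge0$.

*Proof.* Write $x=\sum_is_i|u_i\rangle\langle e_i|$ and $y=\sum_jt_j|v_j\rangle\langle f_j|$ as singular value decompositions.

**Step 1: write the traces as double sums.** Put $c_{ij}=\langle e_i,f_j\rangle\langle v_j,u_i\rangle$. We claim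
$$\mathrm{tr}(xJy)=\sum_{i,j}c_{ij}\,s_it_j^{p-1},\qquad\mathrm{tr}(yJx)=\sum_{i,j}\overline{c_{ij}}\,t_js_i^{p-1},\tag{7}$$
with absolute convergence. For truncated sums this is the computation $\mathrm{tr}\big(|u_i\rangle\langle e_i|\,|f_j\rangle\langle v_j|\big)=\langle e_i,f_j\rangle\langle v_j,u_i\rangle=c_{ij}$, and similarly $\mathrm{tr}\big(|v_j\rangle\langle f_j|\,|e_i\rangle\langle u_i|\big)=\overline{c_{ij}}$. The truncations of $x,y$ converge in $S^p$, those of $Jx,Jy$ converge in $S^{p'}$ (the $p'$-th power of the norm of a tail of $Jy$ is $\sum_{j>M}t_j^p$), so the traces converge by Hölder. For absolute convergence put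
$$m_{ij}=\tfrac12\big(|\langle e_i,f_j\rangle|^2+|\langle v_j,u_i\rangle|^2\big).$$
Then $|c_{ij}|\le m_{ij}$, and Bessel's inequality gives $\sum_jm_{ij}\le1$, $\sum_im_{ij}\le1$. Since $st^{p-1}\le\max(s,t)^p\le s^p+t^p$, both series in (7) are dominated by
$$\sum_{i,j}m_{ij}(s_i^p+t_j^p)\le\sum_is_i^p+\sum_jt_j^p=\|x\|_p^p+\|y\|_p^p .\tag{8}$$

**Step 2: reduce to single pairs.** We have $\mathrm{tr}((x-y)(Jx-Jy))=\|x\|_p^p+\|y\|_p^p-\mathrm{tr}(xJy)-\mathrm{tr}(yJx)$. Since $\mathrm{Re}\,w>0$, inequality (8) bounds the first two terms from below, and with (7)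
$$\mathrm{Re}\big[w\,\mathrm{tr}\big((x-y)(Jx-Jy)\big)\big]\ge\sum_{i,j}\mathrm{Re}\Big[w\big(m_{ij}(s_i^p+t_j^p)-c_{ij}s_it_j^{p-1}-\overline{c_{ij}}\,t_js_i^{p-1}\big)\Big].$$

**Step 3: each term is nonnegative.** If $m_{ij}=0$, then $c_{ij}=0$ and the term vanishes. Otherwise write $c_{ij}=m_{ij}\kappa$ with $|\kappa|\le1$. The term is a real-affine function of $\kappa$ on the closed unit disc. Every point of the disc lies on a chord, and an affine function on a chord is minimal at an endpoint, so the minimum is attained at some $\kappa=e^{i\varphi}$. There the term equals $m_{ij}\mathrm{Re}[w(a-b)(Ja-Jb)]$ with $a=s_ie^{i\varphi}$, $b=t_j$, because $aJb=s_it_j^{p-1}e^{i\varphi}$ and $bJa=t_js_i^{p-1}e^{-i\varphi}$. By Lemma 3 this is $\ge0$. $\square$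

For an invertible operator $\mathcal W$ write $\psi(\mathcal W)=I-\frac12(\mathcal W+\mathcal W^{-1})$.

**Lemma 5.** Let $U$ be a unitary on $K$ and $\mathcal U(x)=UxU^*$ on $S^p(K)$. If $\mathcal A$ is a finite combination, with nonnegative coefficients, of the operators $\psi(\mathcal U^l)$, $l\in\mathbb Z$, then $\|e^{-\tau w\mathcal A}\|_{S^p(K)\to S^p(K)}\le1$ for all $\tau\ge0$.

*Proof.* **Step 1: $w\mathcal A$ is accretive with respect to $J$.** Let $y=\mathcal U^lx$. Then $\|y\|_p=\|x\|_p$ and, by cyclicity of the trace, $\mathrm{tr}\big((\mathcal U^{-l}x)Jx\big)=\mathrm{tr}\big(x\,\mathcal U^l(Jx)\big)=\mathrm{tr}(xJy)$. So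
$$\mathrm{tr}\big((\psi(\mathcal U^l)x)Jx\big)=\tfrac12\big(\|x\|_p^p+\|y\|_p^p-\mathrm{tr}(yJx)-\mathrm{tr}(xJy)\big)=\tfrac12\mathrm{tr}\big((x-y)(Jx-Jy)\big).$$
Lemma 4, multiplied by nonnegative coefficients and summed, gives $\mathrm{Re}\,\mathrm{tr}\big((w\mathcal Ax)Jx\big)\ge0$ for all $x$.

**Step 2: the resolvents are contractions.** For $\lambda>0$, Hölder's inequality and $\|Jx\|_{p'}=\|x\|_p^{p-1}$ give
$$\|x\|_p^{p-1}\|(I+\lambda w\mathcal A)x\|_p\ge\mathrm{Re}\,\mathrm{tr}\big(((I+\lambda w\mathcal A)x)Jx\big)\ge\|x\|_p^p ,$$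
so $\|(I+\lambda w\mathcal A)x\|_p\ge\|x\|_p$. If $\lambda\|w\mathcal A\|<1$, the operator $I+\lambda w\mathcal A$ is invertible by the Neumann series, hence $\|(I+\lambda w\mathcal A)^{-1}\|\le1$.

**Step 3: pass to the exponential.** For large $N$ we have $(I+\frac\tau Nw\mathcal A)^{-N}=\exp\big(-N\log(I+\frac\tau Nw\mathcal A)\big)$, the logarithm being given by its power series, and $N\log(I+\frac\tau Nw\mathcal A)\to\tau w\mathcal A$ in norm. So $e^{-\tau w\mathcal A}=\lim_N(I+\frac\tau Nw\mathcal A)^{-N}$ is a limit of contractions. $\square$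

## 5. A polynomial close to a contractive exponential of the shift

By Lemma 5, $e^{-\varepsilon w\psi(\mathcal U)}$ is a contraction for the bilateral version $\mathcal U$ of $\sigma$. But $e^{-\varepsilon w\psi(z)}$, with $\psi(z)=1-\frac{z+z^{-1}}2=-\frac{(1-z)^2}{2z}$, is not a polynomial. We truncate the exponential series and multiply by $z^n$ to clear the negative powers; the factor $z^n$ becomes an isometry.

Fix $n=9$. For $\varepsilon>0$ let
$$P_\varepsilon(z)=\sum_{j=0}^n\frac{(-\varepsilon w)^j}{j!}z^n\psi(z)^j=\sum_{j=0}^n\frac{(\varepsilon w/2)^j}{j!}z^{n-j}(1-z)^{2j}.$$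
This is a polynomial of degree $\le2n=18$, and $P_\varepsilon(1)=1$. We use the tail bound
$$\sum_{j>n}\frac{y^j}{j!}\le y^{n+1}\sum_{j\ge2}\frac1{j!}\le y^{n+1}\qquad(0\le y\le1).\tag{9}$$

**Lemma 6.** If $2\varepsilon|w|\le1$, then $\|P_\varepsilon(\sigma)\otimes\mathrm{Id}_{S^p}\|\le1+(2\varepsilon|w|)^{n+1}$.

*Proof.* **Step 1: pass to a bilateral shift, so that negative powers make sense.** Let $u$ be the bilateral shift on $\ell^2(\mathbb Z)$ and $\jmath:\ell^2(\mathbb N)\to\ell^2(\mathbb Z)$ the inclusion, so $u\jmath=\jmath s$. Let $\mathcal U(X)=(u\otimes1)X(u\otimes1)^*$ on $S^p(\ell^2(\mathbb Z)\otimes\ell^2)$. The map $\iota(X)=(\jmath\otimes1)X(\jmath\otimes1)^*$ is isometric and $\mathcal U\iota=\iota(\sigma\otimes\mathrm{Id})$. So $P_\varepsilon(\mathcal U)\iota=\iota P_\varepsilon(\sigma\otimes\mathrm{Id})$ and $\|P_\varepsilon(\sigma)\otimes\mathrm{Id}\|\le\|P_\varepsilon(\mathcal U)\|$.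

**Step 2: compare with the exponential.** As $\mathcal U$ is invertible,
$$P_\varepsilon(\mathcal U)=\mathcal U^n\Big[e^{-\varepsilon w\psi(\mathcal U)}-\sum_{j>n}\frac{(-\varepsilon w\psi(\mathcal U))^j}{j!}\Big].$$
Here $\mathcal U^n$ is an isometry, the exponential is a contraction by Lemma 5, and $\|\psi(\mathcal U)\|\le2$, so (9) with $y=2\varepsilon|w|$ bounds the sum by $(2\varepsilon|w|)^{n+1}$. $\square$

## 6. The averaging semigroup, without and with a cyclic rotation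

We need a contraction that fixes a vector and to which Lemma 5 applies with the same $w$. Let $m=50$, $\theta=2\pi/m$ and let $\Pi$ be the $m\times m$ cyclic permutation matrix with $\Pi\,\mathrm{diag}(x_j)\,\Pi^*=\mathrm{diag}(x_{j+1})$ (indices mod $m$). On $S^p_m=S^p(\mathbb C^m)$ let
$$\mathcal V(x)=\Pi x\Pi^*,\qquad E=\frac1m\sum_{l=0}^{m-1}\mathcal V^l .$$
Since $\mathcal V^m=I$, $E$ is a projection with $\mathcal VE=E\mathcal V=E$, and, pairing $l$ with $-l$,
$$I-E=\frac1m\sum_{l=0}^{m-1}(I-\mathcal V^l)=\frac1m\sum_{l=0}^{m-1}\psi(\mathcal V^l).$$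
So for $t>0$ Lemma 5 shows that $e^{-tw(I-E)}=E+\zeta(I-E)$, $\zeta=e^{-tw}$, is a contraction on $S^p_m$.

All these operators leave the diagonal matrices invariant, and we identify these with $\mathbb C^m$ with the normalized $\ell^p$ norm of Section 3. There $E$ is the mean $x\mapsto(\mathbb Ex)\mathbf 1$, and $\mathcal Ve_\pm=e^{\pm i\theta}e_\pm$.

To evaluate the test of Lemma 2 we compare $P_\varepsilon$ with $F(z)=z^ne^{-\varepsilon w\psi(z)}$. The following algebra is used twice.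

**Lemma 7.** (a) Let $B_\pm$ be complex numbers, $G=g+i\gamma$ with $g,\gamma$ real, and $h$ real, such that $|B_\pm|=e^{-(g\pm h)}$ and $B_+B_-=e^{-2G}$. Then
$$\Delta_B:=\rho^2|1-B_+B_-|^2-(1-|B_+|^2)(1-|B_-|^2)=\frac{4e^{-2g}}{1+k^2}\big[(1+k^2)\sinh^2h-\sinh^2g+k^2\sin^2\gamma\big].$$
(b) Let $G=g+i\gamma=sw-xw^3+O(t^5)$ as $t\to0^+$, with real $s=O(t)$, $x=O(t^3)$. Then
$$\sinh^2g-k^2\sin^2\gamma=k^2(1+k^2)\big[4sx+\tfrac13s^4\big]+O(t^6).$$

*Proof.* (a) Expanding the product,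
$$(1-e^{-2(g+h)})(1-e^{-2(g-h)})=e^{-2g}(2\cosh2g-2\cosh2h)=4e^{-2g}(\sinh^2g-\sinh^2h).$$
Also $|1-e^{-2G}|^2=4e^{-2g}|\sinh G|^2=4e^{-2g}(\sinh^2g+\sin^2\gamma)$. So
$$\Delta_B=4e^{-2g}\big[\rho^2\sin^2\gamma-(1-\rho^2)\sinh^2g+\sinh^2h\big],$$
and (3) gives the formula.

(b) We have $w^2=k^2-1-2ik$ and $w^3=k^3-3k+i(1-3k^2)$, hence
$$g=ks-x(k^3-3k)+O(t^5),\qquad\gamma=-s-x(1-3k^2)+O(t^5).$$
Squaring, with $x^2=O(t^6)$ and $s\cdot O(t^5)=O(t^6)$,
$$g^2=k^2s^2-2k^2sx(k^2-3)+O(t^6),\qquad k^2\gamma^2=k^2s^2+2k^2sx(1-3k^2)+O(t^6).$$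
The terms $k^2s^2$ cancel; this is the tie at the boundary of the sector. What remains is
$$g^2-k^2\gamma^2=-2k^2sx\big[(k^2-3)+(1-3k^2)\big]+O(t^6)=4k^2(1+k^2)sx+O(t^6).$$
Finally $\sinh^2g=g^2+\frac13g^4+O(t^6)$ and $\sin^2\gamma=\gamma^2-\frac13\gamma^4+O(t^6)$, with $g^4=k^4s^4+O(t^6)$ and $\gamma^4=s^4+O(t^6)$. So the fourth powers contribute $\frac13(k^4+k^2)s^4=\frac13k^2(1+k^2)s^4$. $\square$

**The attempt without rotation.** The natural first candidate is $e^{-tw(I-E)}$ itself, with $0\le\varepsilon\le Ct$ for some constant $C$. It fixes $\mathbf 1$ and multiplies every mean-zero vector of $\mathbb C^m$ by $\zeta$. So $P_\varepsilon$ of it multiplies mean-zero vectors by $\beta=P_\varepsilon(\zeta)$. Since $\psi(e^{-tw})=1-\cosh(tw)$, we have $F(\zeta)=e^{-G}$ with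
$$G=ntw+\varepsilon w(1-\cosh tw)=sw-xw^3+O(t^5),\qquad s=nt,\quad x=\tfrac12\varepsilon t^2 .$$
Lemma 7 with $B_+=B_-=F(\zeta)$, $h=0$ gives
$$\Delta_B=-4e^{-2g}k^2\big[2n\varepsilon t^3+\tfrac13n^4t^4\big]+O(t^6)\le-\tfrac43k^2n^4t^4+O(t^5).$$
The same tail estimate as in (10) below shows $\beta=F(\zeta)+O(t^{10})$. So for small $t$, $\rho^2|1-\beta^2|^2<(1-|\beta|^2)^2$, and $1-|\beta|^2>0$ since $g=knt+O(t^3)>0$. By (6), $\Phi(\beta v)<\Phi(v)$ for every mean-zero $v\ne0$. The tie at order $t^2$ is broken at order $t^4$, and in the wrong direction: the second-order test finds nothing. The bracket in Lemma 7(a) shows what is missing. Its only positive term beyond the tie is $\sinh^2h$, and $h=0$ here because $|B_+|=|B_-|$.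

**The contraction.** To make $|B_+|\ne|B_-|$ we move the two eigenvalues off the real direction, to points $\zeta e^{\pm i\theta}$ where $\psi$ varies to first order. This is done by composing with the isometry $\mathcal V$:
$$T_t=\mathcal Ve^{-tw(I-E)}=\mathcal V\big(E+\zeta(I-E)\big)=E+\zeta\mathcal V(I-E).$$
$T_t$ is a contraction on $S^p_m$. Lemma 5 with the unitary $\Pi\otimes1$ on $\mathbb C^m\otimes\ell^2$ shows in the same way that $T_t\otimes\mathrm{Id}_{S^p}$ is a contraction on $S^p(\mathbb C^m\otimes\ell^2)$.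

To get an operator on $S^p$, let $q$ be the projection onto the first $m$ coordinates, identify $S^p_m=qS^pq$, and put $\widetilde T_t(x)=T_t(qxq)$. Then $\widetilde T_t$ has finite rank. Since $(\widetilde T_t\otimes\mathrm{Id})(X)=(T_t\otimes\mathrm{Id})\big((q\otimes1)X(q\otimes1)\big)$, we have $\|\widetilde T_t\|\le\|\widetilde T_t\otimes\mathrm{Id}_{S^p}\|\le1$, the first inequality by restriction to elements $x\otimes e_{00}$. For every polynomial, $P(\widetilde T_t)|_{S^p_m}=P(T_t)$, so $\|P(\widetilde T_t)\|\ge\|P(T_t)\|$.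

On the diagonal, $T_t\mathbf 1=\mathbf 1$ and $T_te_\pm=\zeta e^{\pm i\theta}e_\pm$, because $Ee_\pm=0$. Hence
$$P_\varepsilon(T_t)\mathbf 1=\mathbf 1,\qquad P_\varepsilon(T_t)e_\pm=\beta_\pm e_\pm,\qquad\beta_\pm:=P_\varepsilon(\zeta e^{\pm i\theta}).$$

## 7. The $t^4$ coefficient for the rotated semigroup

Put $A=1-\cos\theta$. From now on $\varepsilon=nt/A$ and $t\to0^+$. As $n=9$ and $m=50$ are fixed, the constants in $O(\cdot)$ depend only on $p$. We record that
$$0<A\le\frac{\theta^2}2=\frac{2\pi^2}{2500}<\frac1{125}<\frac1{108}=\frac3{4n^2}.$$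

**Lemma 8.** With $\delta=4k^2\big(\frac{4n^2}A-\frac{16n^4}3\big)>0$ and the notation $l_\pm,\Delta$ of Lemma 2 for $R=P_\varepsilon(T_t)$,
$$\Delta=\delta t^4+O(t^5),\qquad l_\pm=4nkt+O(t^2),\qquad\rho|1-\beta_+\beta_-|=4nkt+O(t^2).$$
In particular $|\beta_\pm|<1$ for small $t$.

*Proof.* **Step 1: replace $P_\varepsilon$ by $F$.** Let $B_\pm=F(\zeta e^{\pm i\theta})$. We have $|\zeta e^{\pm i\theta}|=e^{-kt}\le1$, and for $kt\le1$, $|\psi(\zeta e^{\pm i\theta})|\le1+\cosh(kt)\le3$. So (9) gives, for small $t$,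
$$|\beta_\pm-B_\pm|\le(3\varepsilon|w|)^{n+1}=O(t^{10}).\tag{10}$$
(In the attempt without rotation, $\zeta$ replaces $\zeta e^{\pm i\theta}$ and the argument is identical.) Replacing $\beta_\pm$ by $B_\pm$ thus changes each of the three quantities in the lemma by $O(t^{10})$ only, and we may compute with $B_\pm$.

**Step 2: put $B_\pm$ in the form of Lemma 7.** Since $\psi(e^\xi)=1-\cosh\xi$,
$$\psi(e^{\pm i\theta-tw})=1-\cosh(\pm i\theta-tw)=1-\cos\theta\cosh(tw)\pm i\sin\theta\sinh(tw),$$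
so $B_\pm=e^{\pm in\theta}e^{-(G\pm H)}$ with
$$G=ntw+\varepsilon w(1-\cos\theta\cosh tw),\qquad H=i\varepsilon w\sin\theta\sinh(tw).$$
With $g=\mathrm{Re}\,G$, $\gamma=\mathrm{Im}\,G$, $h=\mathrm{Re}\,H$ we get $|B_\pm|=e^{-(g\pm h)}$ and $B_+B_-=e^{-2G}$, so Lemma 7(a) applies.

**Step 3: expand $G$ and $H$.** Since $1-\cos\theta\cosh tw=A-\frac12t^2w^2\cos\theta+O(t^4)$ and $\varepsilon=O(t)$,
$$G=sw-xw^3+O(t^5),\qquad s=nt+\varepsilon A=2nt,\qquad x=\tfrac12\varepsilon t^2\cos\theta,$$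
and $H=i\varepsilon tw^2\sin\theta+O(t^4)$. From $w^2=k^2-1-2ik$ we get $h=2k\varepsilon t\sin\theta+O(t^4)$. As $\varepsilon t=O(t^2)$,
$$\sinh^2h=4k^2\varepsilon^2t^2\sin^2\theta+O(t^6).$$

**Step 4: the bracket.** By Lemma 7(b) and $4sx=2s\varepsilon t^2\cos\theta$, the bracket in Lemma 7(a) is
$$k^2(1+k^2)\big[4\varepsilon^2t^2\sin^2\theta-2s\varepsilon t^2\cos\theta-\tfrac13s^4\big]+O(t^6).$$
Insert $\varepsilon=nt/A$, $s=2nt$, $\sin^2\theta=A(2-A)$, $\cos\theta=1-A$. The inner bracket becomes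
$$t^4\Big[\frac{4n^2(2-A)}A-\frac{4n^2(1-A)}A-\frac{16n^4}3\Big]=t^4\Big[\frac{4n^2}A-\frac{16n^4}3\Big],$$
which is positive because $A<\frac3{4n^2}$. Multiplying by $\frac{4e^{-2g}}{1+k^2}$ with $e^{-2g}=1+O(t)$ gives $\Delta_B=\delta t^4+O(t^5)$.

**Step 5: the first-order quantities.** $1-|B_\pm|^2=1-e^{-2(g\pm h)}=2ks+O(t^2)=4nkt+O(t^2)$, since $g=ks+O(t^3)$ and $h=O(t^2)$. Also $1-B_+B_-=1-e^{-2G}=2sw+O(t^2)=4ntw+O(t^2)$, and $\rho|w|=k$. $\square$

**Remark.** The size of $\varepsilon$ matters. With $\varepsilon=\lambda nt/A$, $\lambda>0$ fixed, one has $s=(1+\lambda)nt$, and the inner bracket of Step 4 is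
$$t^4\Big[\frac{2n^2\lambda}A\big((3-A)\lambda-(1-A)\big)-\frac{n^4(1+\lambda)^4}3\Big],$$
which is negative for $\lambda\le\frac{1-A}{3-A}$. The choice $\lambda=1$ gives $\frac{4n^2}A-\frac{16n^4}3$. A small rotation angle, hence a small $A$, is what makes this positive.

## 8. An excess of order $t^9$ against an error of order $t^{10}$: proof of Theorem A

**Step 1: lower bound for $\|P_\varepsilon(T_t)\|$.** Apply Lemma 2 to $R=P_\varepsilon(T_t)$ on $\mathbb C^m$, and let $v$ be the vector it provides. By Lemma 8, $\frac{2p\sqrt{l_+l_-}}{l_++l_-}=p(1+O(t))$ and $\rho|1-\beta_+\beta_-|+\sqrt{l_+l_-}=8nkt(1+O(t))$. So (4) gives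
$$\Phi(Rv)-\Phi(v)=\frac{p\,\delta}{8nk}\,t^3(1+O(t))\ge c\,t^3\qquad\text{for small }t,\quad c=c(p)>0 .$$
Put $f=\mathbf 1+\eta v$ with $\eta=c_1t^3$. By (5),
$$\|Rf\|^p-\|f\|^p\ge\big(\tfrac p4c\,c_1^2-2^{5/2}C_pc_1^3\big)t^9 .$$
Choose $c_1>0$, depending only on $p$, with $2^{5/2}C_pc_1\le\frac{pc}8$. Then $\|Rf\|^p\ge\|f\|^p+c_2t^9$ with $c_2=\frac{pc}8c_1^2>0$, for all $t$ small enough that also $\eta\le\frac14$. Since $\|f\|\le1+\frac{\sqrt2}4\le\frac32$, dividing by $\|f\|^p$ gives $\|R\|^p\ge1+(\frac23)^pc_2t^9$. By concavity $(1+y)^{1/p}\ge1+(2^{1/p}-1)y$ for $0\le y\le1$. Hence, for all small $t$,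
$$\|P_\varepsilon(\widetilde T_t)\|_{S^p\to S^p}\ge\|P_\varepsilon(T_t)\|\ge\big\|P_\varepsilon(T_t)|_{\ell^p_m}\big\|\ge1+c_3t^9,\qquad c_3>0 .\tag{11}$$

**Step 2: compare with the upper bound.** Lemma 6 with $\varepsilon=nt/A$ gives, for small $t$,
$$\|P_\varepsilon(\sigma)\otimes\mathrm{Id}_{S^p}\|\le1+\Big(\frac{2|w|nt}A\Big)^{n+1}=1+O(t^{10}).$$
This is where $n=9$ is used: the truncation error is of order $t^{n+1}$, and it must be smaller than the excess $c_3t^9$. For $t$ small enough,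
$$\|P_\varepsilon(\widetilde T_t)\|_{S^p\to S^p}>\|P_\varepsilon(\sigma)\otimes\mathrm{Id}_{S^p}\| .$$
The operator $T=\widetilde T_t$ has finite rank, $\|T\|\le\|T\otimes\mathrm{Id}_{S^p}\|\le1$, and $\deg P_\varepsilon\le18$. This proves Theorem A. $\blacksquare$

## 9. Matsaev's inequality, Schur multipliers and the exponents $1,2,\infty$

Two notions enter the next statement. Matsaev's inequality for a contraction $T$ on an $\ell^p$ space is $\|P(T)\|\le\|P(S)\|_{\ell^p\to\ell^p}$, with $S$ the right shift; by (2) its right side is at most that of (1). A Schur multiplier with symbol $\varphi$ is the map $[a_{jl}]\mapsto[\varphi_{jl}a_{jl}]$. For example, $\varphi_{jl}=1$ for $j=l$ and $0$ otherwise gives the projection onto diagonal matrices. "Completely contractive" means here that $T\otimes\mathrm{Id}_{S^p}$ is contractive.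

**Theorem B.**

1. *(Commutative contractions; Matsaev's inequality.)* For every $p\in(1,\infty)\setminus\{2\}$ there are a contraction $T$ on $\ell^p_{50}$, with $T\otimes\mathrm{Id}_{S^p}$ contractive on $\ell^p_{50}(S^p)$, and a polynomial $P$ of degree $\le18$ such that
$$\|P(T)\|_{\ell^p_{50}\to\ell^p_{50}}>\|P(\sigma)\otimes\mathrm{Id}_{S^p}\|\ge\|P(S)\|_{\ell^p\to\ell^p},\qquad S=\text{right shift on }\ell^p.$$
In particular Matsaev's inequality $\|P(T)\|\le\|P(S)\|_{\ell^p\to\ell^p}$ fails for every $p\in(1,\infty)\setminus\{2\}$, even for complete contractions on $\ell^p_{50}$ and even with the larger right-hand side $\|P(\sigma)\otimes\mathrm{Id}_{S^p}\|$.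

2. *(Schur multipliers.)* In Theorem A, $T$ may be taken to be the completely contractive Schur multiplier on $S^p$ with symbol
$$\varphi_{jj}=1,\qquad\varphi_{jl}=\zeta\,e^{2\pi i(j-l)/50}\ \ (j\ne l),\qquad0\le j,l<50,$$
and $0$ elsewhere, where $\zeta=e^{-t(k-i)}$, for all sufficiently small $t>0$.

3. *(Classification.)* For $p\in[1,\infty]$ (with $S^\infty$ the compact operators), the inequality $\|P(T)\|\le\|P(\sigma)\otimes\mathrm{Id}_{S^p}\|$ holds for all contractions $T$ on $S^p$ and all $P$ if and only if $p\in\{1,2,\infty\}$.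

*Proof of 1.* Let $T$ be the restriction of $T_t$ to the diagonal matrices, that is, to $\ell^p_{50}$, and $P=P_\varepsilon$. The lower bound (11) was obtained on $\ell^p_{50}$, so the strict inequality is already proved for small $t$. The space $\ell^p_{50}(S^p)$ is the space of block diagonal matrices in $S^p_{50}(S^p)$, so contractivity of $T$ and of $T\otimes\mathrm{Id}_{S^p}$ is inherited from $T_t$. The last inequality is part of (2).

*Proof of 2.* The idea is to diagonalize $\Pi$. The eigenvalues of the unitary $\Pi$ are all the $50$-th roots of unity, each simple. So there is a unitary $R$ with $R\Pi R^*=D=\mathrm{diag}(\omega^j)_{0\le j<50}$, $\omega=e^{2\pi i/50}$. Write $\mathrm{Ad}(W)x=WxW^*$. Conjugation by $\mathrm{Ad}(R)$, which is isometric on $S^p_{50}$ and remains so after tensoring with $\mathrm{Id}_{S^p}$, turns $T_t$ into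
$$E_D+\zeta\,\mathrm{Ad}(D)(I-E_D),\qquad E_D=\frac1{50}\sum_{r=0}^{49}\mathrm{Ad}(D^r).$$
$\mathrm{Ad}(D)$ multiplies the $(j,l)$ entry by $\omega^{j-l}$. So $E_D$ multiplies it by $\frac1{50}\sum_r\omega^{r(j-l)}$, which is $1$ for $j=l$ and $0$ otherwise: $E_D$ is the projection onto diagonal matrices. The conjugated operator is therefore the Schur multiplier with the stated symbol on the $50\times50$ corner. Norms of polynomials in the operator are unchanged by the conjugation. The extension to $S^p$ by $x\mapsto qxq$, as in Section 6, puts $0$ elsewhere in the symbol and preserves complete contractivity, and it satisfies the same lower bound $1+c_3t^9$ as in (11).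

*Proof of 3.* Failure for $p\notin\{1,2,\infty\}$ is Theorem A. For the other direction let $P=\sum_{r=0}^Na_rz^r\ne0$ and let $T$ be a contraction, so $\|P(T)\|\le\sum|a_r|$. The restriction arguments of (2) hold for these $p$ too, with $c_0$ in place of $\ell^\infty$.

For $p=1$: $P(\sigma)e_{00}=\sum_ra_re_{rr}$ has norm $\sum|a_r|$ in $S^1$, while $\|e_{00}\|_1=1$. So $\|P(\sigma)\otimes\mathrm{Id}\|\ge\|P(\sigma)\|\ge\sum|a_r|\ge\|P(T)\|$.

For $p=\infty$: on diagonal matrices $\sigma$ acts as the right shift $S$ on $c_0$. Let $x_{N-r}=\overline{a_r}/|a_r|$ if $a_r\ne0$ ($0\le r\le N$), and let all other entries of $x$ be $0$. Then $\|x\|_\infty=1$, and the $N$-th entry of $P(S)x$ is $\sum_ra_rx_{N-r}=\sum|a_r|$. So $\|P(\sigma)\otimes\mathrm{Id}\|\ge\|P(S)\|\ge\sum|a_r|\ge\|P(T)\|$.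

For $p=2$: $S^2$ is a Hilbert space, so von Neumann's inequality and (2) give $\|P(T)\|\le\max_{|z|\le1}|P(z)|\le\|P(S)\|_{\ell^2\to\ell^2}\le\|P(\sigma)\otimes\mathrm{Id}\|$. $\blacksquare$
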